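\title{Positive speed of random walk on hyperbolic unimodular random planar maps}

\begin{abstract}
We prove that simple random walk on an ergodic unimodular random rooted planar map with infinitely many vertices, finite expected degree and negative average curvature has positive speed almost surely. Nothing is assumed about the growth of balls, the map need not be simply connected, and faces may be infinite. Together with a known diffusive bound for maps of zero average curvature, this shows that the speed is positive exactly when the map is hyperbolic. The proof counts edge cuts between the past and the future of the stationary two-sided walk. It rests on a criterion valid for all unimodular random graphs of finite expected degree: if the vertices can be partitioned, by a random rule that does not depend on the root, into connected cells one of which splits the possible escape routes of the walk, then the speed is positive. On a hyperbolic planar map such cells are built from a randomly colored wired uniform spanning forest.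
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Maps, curvature and unimodularity}

A \emph{map} $M$ is a locally finite connected graph $G$ together with a proper embedding of $G$ into an orientable surface $S$, considered up to orientation-preserving homeomorphism, such that every \emph{face} (connected component of $S\setminus G$) is homeomorphic to an open disc. Graphs may have loops and multiple edges, and a loop contributes $2$ to the degree of its vertex. The map is \emph{planar} if $S$ is homeomorphic to an open subset of the sphere; we then regard $G$ as drawn in the sphere. We do not assume that the map is simply connected, that is, that $S$ is the sphere or the plane. The \emph{degree} $\deg(f)$ of a face $f$ is the length of its boundary walk, an edge being counted twice if the walk traverses it twice, and $\deg(f)=\infty$ if this walk is infinite.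

The edges at a vertex $v$ cut a small disc around $v$ into $\deg(v)$ \emph{corners}, and each corner $c$ lies in a face $f_c$. The \emph{curvature} of $M$ at $v$ is
\begin{equation}\label{eq:curv}
\kappa(v)=2\pi-\sum_{c\text{ at }v}\frac{\deg(f_c)-2}{\deg(f_c)}\,\pi=2\pi-\pi\deg(v)+2\pi\sum_{c\text{ at }v}\frac1{\deg(f_c)},
\end{equation}
where the sums run over the corners at $v$ and an infinite face contributes $\pi$ to the first sum and $0$ to the second. A regular Euclidean $k$-gon has interior angles $\frac{k-2}k\pi$, so $\kappa(v)$ is the angle defect at $v$ of the surface glued from regular polygons according to $M$. Each term of the first sum lies in $[-\pi,\pi]$, so $|\kappa(v)|\le 2\pi+\pi\deg(v)$. For a finite connected graph with at least one edge drawn in the sphere, a face $f$ has $\deg(f)$ corners, and Euler's formula gives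
\begin{equation}\label{eq:euler}
\sum_v\kappa(v)=2\pi\bigl(\#\text{vertices}-\#\text{edges}+\#\text{faces}\bigr)=4\pi .
\end{equation}

A \emph{rooted map} $(M,\rho)$ is a map with a distinguished vertex $\rho$. A random rooted map is \emph{unimodular} if it satisfies the \emph{mass-transport principle}: for every nonnegative measurable function $\phi$ of doubly rooted maps,
\begin{equation}\label{eq:mtp}
\mathbb E\sum_{v}\phi(M,\rho,v)=\mathbb E\sum_v\phi(M,v,\rho).
\end{equation}
One reads $\phi(M,x,y)$ as the mass sent from $x$ to $y$, and \eqref{eq:mtp} as ``expected mass out of the root equals expected mass into the root''. A finite map with a uniformly chosen root satisfies \eqref{eq:mtp}, both sides being the total mass divided by the number of vertices; for an infinite map, \eqref{eq:mtp} is the substitute for a uniform root. A random rooted map is \emph{ergodic} if every event invariant under changing the root has probability $0$ or $1$. The same definitions apply to random rooted graphs.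

Let $(M,\rho)$ be an ergodic unimodular random rooted planar map with infinitely many vertices and $\mathbb E\deg(\rho)<\infty$. Its \emph{average curvature} is $\mathbb E\kappa(\rho)$. The map is \emph{hyperbolic} if $\mathbb E\kappa(\rho)<0$ and \emph{parabolic} if $\mathbb E\kappa(\rho)=0$, and it is known that every such map is one of the two.

Three deterministic examples fix the picture. The square lattice has $\kappa\equiv2\pi-4\cdot\frac\pi2=0$ and is parabolic. The $3$-regular tree drawn in the plane has only infinite faces, so $\kappa\equiv2\pi-3\pi=-\pi$. The tiling of the hyperbolic plane by congruent triangles, seven around each vertex, has $\kappa\equiv2\pi-7\cdot\frac\pi3=-\frac\pi3$. In each case the group $\Gamma$ of automorphisms of the map acts transitively on vertices with a finite stabilizer $\Gamma_\rho$, and \eqref{eq:mtp} holds because $|\Gamma_\rho|\sum_v\phi(M,\rho,v)=\sum_{g\in\Gamma}\phi(M,\rho,g\rho)=\sum_{g\in\Gamma}\phi(M,g^{-1}\rho,\rho)$.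

\subsection{The question and the results}

Let $(X_n)_{n\ge0}$ be simple random walk started at $X_0=\rho$: at each step it follows an oriented edge chosen uniformly among those that leave its current position. Let $d$ be the graph distance and $B(v,r)$ the ball of radius $r$ around $v$. The limit $\lim_n\frac1nd(\rho,X_n)$ exists almost surely (see Section~\ref{sec:stat}); it is the \emph{speed}. The speed is $0$ on the square lattice by the law of large numbers, and it is $\frac13$ on the $3$-regular tree, as we compute below. The following question was posed by Angel, Hutchcroft, Nachmias and Ray \cite{AHNR}.

\begin{quote}
Let $(M,\rho)$ be an ergodic, hyperbolic, unimodular random rooted planar map with infinitely many vertices and $\mathbb E\deg(\rho)<\infty$. Is the speed of the random walk on $M$ positive almost surely?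
\end{quote}

Three known facts frame the question. We quote them without proof, and only the first is used in a proof below.
\begin{itemize}
\item[(i)] There is a universal constant $C$ such that every parabolic unimodular random rooted map with $\mathbb E\deg(\rho)<\infty$ satisfies $\mathbb E[\deg(\rho)\,d(\rho,X_n)^2]\le Cn\,\mathbb E\deg(\rho)$ for all $n\ge0$.
\item[(ii)] If $(M,\rho)$ is hyperbolic with $\mathbb E\deg(\rho)<\infty$ and has at most exponential growth, that is, $\limsup_n\frac1n\log|B(\rho,n)|<\infty$ almost surely, then the speed is positive almost surely.
\item[(iii)] There exist invariantly nonamenable, non-Liouville unimodular random rooted graphs with finite expected degree, not planar, on which the speed is zero almost surely.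
\end{itemize}
In (iii), a graph is non-Liouville if it carries a nonconstant bounded harmonic function, and $(G,\rho)$ is invariantly nonamenable if there is $\eta>0$ such that every random set $\omega$ of edges with finite components and with $(G,\rho,\omega)$ unimodular omits at least $\eta$ edges at $\rho$ in expectation.

The examples and fact (ii) suggest the answer yes. It is easy to see why a growth bound helps: if $P(X_n=y)\le e^{-an}$ for all $y$ and $|B(\rho,r)|\le e^{br}$, then $P(X_n\in B(\rho,\eta n))\le e^{(b\eta-a)n}$, which is summable for small $\eta$. The hypothesis $\mathbb E\deg(\rho)<\infty$, however, concerns only the ball of radius one. A walk that spreads out quickly may still stay close to its starting point if there is enough room nearby, and fact (iii) shows that strong escape properties do not by themselves force positive speed. A proof must therefore bound distances from below without counting vertices. We do this by counting cuts.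

\begin{theorem}\label{thm:main}
Let $(M,\rho)$ be an ergodic unimodular random rooted planar map with infinitely many vertices and $\mathbb E\deg(\rho)<\infty$. If $(M,\rho)$ is hyperbolic, then $\lim_n\frac1nd(\rho,X_n)>0$ almost surely. If it is parabolic, then the limit is $0$ almost surely.
\end{theorem}

Since every such map is hyperbolic or parabolic, the speed is positive if and only if the map is hyperbolic, whatever the growth and the topology of $S$, and with infinite faces allowed.

The proof goes through a criterion that does not involve planarity. Let $G$ be an infinite, locally finite, connected graph with vertex set $V$. A set of vertices is \emph{connected} if the subgraph it induces is connected, and the components of a set of vertices are those of the induced subgraph. A walk is \emph{eventually in} $U\subset V$ if $X_n\in U$ for all large $n$.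

\begin{definition}\label{def:sep}
A set $W\subset V$ \emph{separates} if, with positive probability, two independent random walks are eventually in two different components of $V\setminus W$.
\end{definition}

The starting points of the walks do not matter (Section~\ref{sec:stat}). Since there are countably many components, $W$ separates if and only if there are two components $U\ne U'$ of $V\setminus W$ such that the walk is eventually in $U$ with positive probability and eventually in $U'$ with positive probability. Separation is stronger than disconnection: $\{0\}$ disconnects $\mathbb Z$ but does not separate, because the walk returns to $0$ infinitely often.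

\begin{definition}\label{def:dec}
A \emph{decoration} of a random rooted graph (or map) $(G,\rho)$ is a random structure $\xi$ on $G$, such as a labeling, a subgraph or a partition of the vertices, whose conditional law given $(G,\rho)$ does not depend on $\rho$ and is equivariant: every isomorphism $G\to G'$ carries the law of $\xi$ on $G$ to the law of $\xi$ on $G'$.
\end{definition}

When a random set $W$ determined by a decoration is said to separate, the walks in Definition~\ref{def:sep} are independent of the decoration, and the probability is over the walks only.

\begin{theorem}\label{thm:crit}
Let $(G,\rho)$ be an ergodic unimodular random rooted graph, infinite, locally finite and connected, with $\mathbb E\deg(\rho)<\infty$. Suppose there is a decoration partitioning $V(G)$ into connected cells such that, with positive probability, the cell of $\rho$ separates. Then the random walk has positive speed almost surely. In particular this holds if $G$ is almost surely transient and, with positive probability, some finite set of vertices separates.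
\end{theorem}

\subsection{Counting cuts on the 3-regular tree}\label{sec:tree}

On the $3$-regular tree, $d(\rho,X_n)$ increases by $1$ with probability $\frac23$ and decreases by $1$ with probability $\frac13$ whenever $X_n\ne\rho$. So the speed is $\frac13$, and the probability that a walk started at a neighbor of a vertex $x$ ever hits $x$ is the gambler's ruin probability $\frac{1/3}{2/3}=\frac12$. We now recover the speed by an argument that never follows the distance step by step.

Run a second, independent walk from $\rho$, call it $(X_{-n})_{n\ge0}$, and view $(X_n)_{n\in\mathbb Z}$ as a two-sided path; seen from its position at time $m$, it has the same law for every $m$. Let $U_m$ be the component of $V\setminus\{X_m\}$ that contains $X_{m+1}$. Call $m$ a \emph{crossing time} if $X_n\in U_m$ for all $n>m$ and $X_{-n}\notin U_m$ for all large $n$. For $m=0$ the first condition says that the walk from $X_1$ never hits $X_0$, which has probability $\frac12$. The backward walk is independent of the forward walk and is eventually in each of the three components of $V\setminus\{X_0\}$ with probability $\frac13$, so the second condition has conditional probability $\frac23$. Crossing times therefore have density $\frac12\cdot\frac23=\frac13$ by the ergodic theorem (with the $0$--$1$ law of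 Lemma~\ref{lem:01}).

The only edge that leaves $U_m$ is $e_m=\{X_m,X_{m+1}\}$. At a crossing time $m$ the path traverses $e_m$ for the last time, so different crossing times give different edges. If $m<n$ is a crossing time and $X_0\notin U_m$, then the geodesic from $X_0$ to $X_n\in U_m$ uses $e_m$. It remains to see that $X_0\in U_m$ for only finitely many crossing times $m>0$. The sets $U_m$ decrease along crossing times: if $m<m'$, then $V\setminus U_m$ is connected, avoids $X_{m'}$ and contains $X_{-n}\notin U_{m'}$ for large $n$, so it is disjoint from $U_{m'}$. Fix a vertex $z$ outside $U_m$ for the first positive crossing time $m$; then each crossing time $m'>0$ with $X_0\in U_{m'}$ has $e_{m'}$ on the geodesic from $X_0$ to $z$. Hence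
\[d(X_0,X_n)\ge\#\{\text{crossing times in }(0,n)\}-O(1),\]
and the speed is at least $\frac13$, the true value.

Three features were used: the two-sided walk is stationary; a cut between its past and its future occurs at time $0$ with positive probability; and a single edge cannot serve many cuts. Theorem~\ref{thm:crit} keeps exactly these. The vertex $X_m$ is replaced by a cell $K$, the set $U_m$ by a component $U$ of $V\setminus K$, and the fact that the cells are disjoint ensures that an edge lies in at most two of the cuts.

\subsection{Outline of the planar argument}

Finite cells are not enough. In the tiling by triangles above, two vertices far from a finite set $Q$ are joined by a path that goes around $Q$, so $V\setminus Q$ has a single infinite component and $Q$ does not separate. The sets that can separate such a map are infinite, and the picture to keep in mind is a bi-infinite path that splits the hyperbolic plane into two sides. We need such sets that the walk visits only finitely often, that are chosen by a rule independent of the root, and that are disjoint from each other. The proof of Theorem~\ref{thm:main} meets these demands in turn.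

\begin{enumerate}
\item On a hyperbolic map the walk is transient and two independent walks have finitely many common vertices (Section~\ref{sec:int}). So the loop erasure of one walk is a ray that another walk visits finitely often.
\item If no finite set separates, then a ball together with two such rays separates (Section~\ref{sec:planar}). This follows by drawing four rays and using planarity.
\item The wired uniform spanning forest (Section~\ref{sec:wilson}) attaches a ray $R_x$, distributed as a loop-erased walk, to every vertex $x$ at once, by a rule independent of the root. This gives a set $W_v$, a ball around $v$ with its rays, which separates with positive probability.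
\item The sets $W_v$ overlap, and each separating pair of rays lies in two different trees of the forest. We color the trees black or white at random and take monochromatic components as cells (Section~\ref{sec:color}). A cell may now be too large, so that the walk returns to it forever. This is excluded when a black cell is confined by a white separating set.
\end{enumerate}

\section{The stationary two-sided walk}\label{sec:stat}

In Sections~\ref{sec:stat}--\ref{sec:wilson}, $(G,\rho)$ is an ergodic unimodular random rooted graph or map that is infinite, locally finite and connected, with $\mathbb E\deg(\rho)<\infty$. We write $V$ for the vertex set and $P_x$ for the law of the walk from $x$ on a fixed graph. A walk is recorded together with the edges that it follows. All events and functions are invariant under isomorphism, and conditioning on $(G,\rho)$ means fixing a representative of the isomorphism class.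

\subsection*{Tail events} Call an event for a walk, or for a tuple of independent walks, a \emph{tail event} if it is unaffected by deleting or adding finite initial segments of the walks. For such an event $A$, the strong Markov property at the hitting time of $y$ gives $P_x(A)\ge P_x(\text{hit }y)P_y(A)$, and $P_x(\text{hit }y)>0$ because $G$ is connected. The same applies to each walk of a tuple and to the complement of $A$. Hence:
\begin{equation}\label{eq:tail}
\begin{array}{c}\text{whether a tail event has probability $0$, or probability $1$,}\\ \text{does not depend on the starting points.}\end{array}
\end{equation}
The event in Definition~\ref{def:sep} is a tail event.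

\subsection*{Decorated graphs are unimodular} Let $\xi$ be a decoration and $\phi(G,x,y,\xi)\ge0$. By equivariance, $\mathbb E[\phi(G,x,y,\xi)\mid G]$ is a function of the doubly rooted graph $(G,x,y)$, and \eqref{eq:mtp} for this function is \eqref{eq:mtp} for $(G,\rho,\xi)$. One consequence is used throughout: \emph{a property of $(G,\xi,v)$ that holds almost surely for $v=\rho$ holds almost surely for all vertices $v$.} Indeed, call $v$ bad if the property fails, and let every vertex send mass $1$ to every bad vertex. The expected mass out of $\rho$ is the expected number of bad vertices, and the mass into $\rho$ vanishes unless $\rho$ is bad, so it is $0$ almost surely.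

\subsection*{Stationarity} On a finite graph the stationary measure of the walk is proportional to the degree. Accordingly, let $\widehat{\mathbb P}$ be the law of $(G,\rho,\xi)$ biased by $\deg(\rho)/\mathbb E\deg(\rho)$. This is a probability measure because $\mathbb E\deg(\rho)<\infty$, and it has the same null sets as $\mathbb P$ because $\deg(\rho)\ge1$; so ``almost surely'' and ``with positive probability'' mean the same under both laws. Given $(G,\rho,\xi)$, let $(X_n)_{n\ge0}$ and $(X_{-n})_{n\ge0}$ be independent walks from $X_0=\rho$, independent of $\xi$. We continue to write $\widehat{\mathbb P}$ for the law of the process $(G,\xi,(X_n)_{n\in\mathbb Z})$. Let $\theta$ be the shift, which replaces the path $(x_n)_{n\in\mathbb Z}$ by $(x_{n+1})_{n\in\mathbb Z}$.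

\begin{lemma}\label{lem:stat}
The measure $\widehat{\mathbb P}$ is invariant under $\theta$.
\end{lemma}

\begin{proof}
Let $\psi\ge0$ be a measurable function of the process. For an oriented edge $e$ from $x$ to $y$, consider the random two-sided path that is at $x$ at time $-1$, crosses $e$, is at $y$ at time $0$, and continues as independent walks forward from $y$ and backward from $x$. Let $\Psi(e)$ be the expectation of $\psi$ at this path, given $(G,\xi)$, and let $x$ send to $y$ the mass $\sum_{e:x\to y}\Psi(e)$.

The mass out of $\rho$ is the sum of $\Psi(e)$ over the $\deg(\rho)$ oriented edges leaving $\rho$. If $e$ is uniform among them, the path is at $\rho$ at time $-1$ and is a pair of independent walks from there, so it has the law of $\theta X$. The mass out is $\deg(\rho)\,\mathbb E[\psi\circ\theta\mid G,\rho,\xi]$. The mass into $\rho$ is the sum of $\Psi(e)$ over the oriented edges entering $\rho$. If $e$ is uniform among them, its reversal is a uniform oriented edge leaving $\rho$, so the path has the law of $X$. The mass in is $\deg(\rho)\,\mathbb E[\psi\mid G,\rho,\xi]$. Now \eqref{eq:mtp} gives $\widehat{\mathbb E}[\psi\circ\theta]=\widehat{\mathbb E}[\psi]$.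
\end{proof}

The decorated process need not be ergodic, so the ergodic theorem will give positive speed only with positive probability. The speed does not depend on the decoration, and the next lemma then upgrades the conclusion to an almost sure one.

\begin{lemma}[$0$--$1$ law]\label{lem:01}
Every shift-invariant event $A$ of the undecorated process $(G,(X_n)_{n\in\mathbb Z})$ has $\widehat{\mathbb P}(A)\in\{0,1\}$.
\end{lemma}

\begin{proof}
\emph{$A$ is determined by the forward walk.} Choose events $A_k$ depending only on $(G,X_{-k},\dots,X_k)$ with $\widehat{\mathbb P}(A\,\triangle\,A_k)\to0$. Since $\theta^{-k}A=A$, stationarity gives $\widehat{\mathbb P}(A\,\triangle\,\theta^{-k}A_k)=\widehat{\mathbb P}(A\,\triangle\,A_k)\to0$, and $\theta^{-k}A_k$ depends only on $(G,X_0,\dots,X_{2k})$. So $A$ agrees up to a null set with an event $A^+$ determined by $(G,(X_n)_{n\ge0})$.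

\emph{$A$ is determined by the graph.} Put $h(G,x)=P_x(A^+)$. Up to null sets $A=\theta^{-n}A=\theta^{-n}A^+$, and $\theta^{-n}A^+$ is the event that $(G,(X_{n+j})_{j\ge0})\in A^+$. By the Markov property,
\[\widehat{\mathbb P}(A\mid G,X_0,\dots,X_n)=h(G,X_n),\]
and the left side converges to $1_A$ almost surely by L\'evy's martingale convergence theorem. The law of $h(G,X_n)$ does not depend on $n$, so $\widehat{\mathbb E}[h(1-h)(G,X_0)]=\lim_n\widehat{\mathbb E}[h(1-h)(G,X_n)]=0$. Thus $h(G,X_n)\in\{0,1\}$ almost surely for each $n$. A conditional probability of $A$ with values in $\{0,1\}$ equals $1_A$, so $h(G,X_n)=1_A=h(G,X_0)$ for all $n\ge0$ almost surely. Given $(G,\rho)$, every vertex equals $X_n$ with positive probability for some $n$, so $h(G,\cdot)$ is almost surely constant on $V$. The event $\{h(G,\cdot)\equiv1\}$ is invariant under changing the root, hence trivial by ergodicity, and it agrees with $A$ up to a null set.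
\end{proof}

The variables $d(X_m,X_n)$, $m\le n$, are subadditive, bounded by $n-m$ and stationary, so $\lim_n\frac1nd(X_0,X_n)$ exists almost surely by Kingman's subadditive ergodic theorem. Since $|d(X_0,X_n)-d(X_1,X_n)|\le1$, the limit is shift-invariant, and by Lemma~\ref{lem:01} the speed is almost surely constant.

\section{Separating cells give positive speed}\label{sec:crit}

\begin{proof}[Proof of Theorem~\ref{thm:crit}, first assertion]
Let $K(x)$ be the cell of $x$. A \emph{cut} is a pair $(K,U)$ with $K$ a cell and $U$ a component of $V\setminus K$. Let $\partial U$ be the set of edges with exactly one endpoint in $U$; the other endpoint lies in $K$, because $U$ is a component of $V\setminus K$.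

\emph{An edge lies in $\partial U$ for at most two cuts.} If $\{x,y\}\in\partial U$ with $y\in U$, then $x\in K$, so $K=K(x)$ and $U$ is the component of $V\setminus K(x)$ containing $y$. The only other possibility exchanges $x$ and $y$.

\emph{Cuts crossed by the walk.} Say that the two-sided walk \emph{crosses} $(K,U)$ if $X_n\in U$ and $X_{-n}\notin U$ for all large $n$. For such a cut let $\sigma$ be the last time with $X_\sigma\notin U$ and $\tau$ the first time with $X_\tau\in U$. The edge from $X_\sigma$ to $X_{\sigma+1}$ lies in $\partial U$, so $K=K(X_\sigma)$ and $U$ is the component of $V\setminus K$ containing $X_{\sigma+1}$. Thus for each $m\in\mathbb Z$ at most one crossed cut has $\sigma=m$. On the tree the crossed cuts were nested, and this showed that $X_0$ lies outside all but finitely many of them. Here they need not be nested, so we count only the cuts that are crossed within a bounded window of time. Let $A_m^\ell$ be the event that there is a crossed cut with $\sigma=m$ and $\tau\ge m-\ell$. Then $A^\ell_m=\theta^{-m}A_0^\ell$.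

On the event that $K(\rho)$ separates, which has positive probability, the forward and backward walks are eventually in two different components $U\ne U'$ of $V\setminus K(\rho)$ with positive conditional probability, and then $(K(\rho),U)$ is crossed. So the countable union $\bigcup_{m,\ell}A_m^\ell$ has positive probability, and by stationarity $\widehat{\mathbb P}(A_0^\ell)>0$ for some $\ell$, which we fix.

\emph{Counting.} Let $\ell<m<n$ and suppose that $A_m^\ell$ occurs, with cut $(K,U)$. Then $X_0\notin U$ because $\tau\ge m-\ell>0$, and $X_n\in U$ because $n>\sigma$. So a geodesic from $X_0$ to $X_n$ contains an edge of $\partial U$. A crossed cut determines its $\sigma$, so different $m$ give different cuts, and each edge of the geodesic serves at most two cuts. Therefore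
\[d(X_0,X_n)\ge\tfrac12\,\#\{m:\ \ell<m<n,\ A_m^\ell\text{ occurs}\}.\]
By Birkhoff's ergodic theorem the speed is at least $\frac12\widehat{\mathbb P}(A_0^\ell\mid\mathcal I)$, where $\mathcal I$ is the $\sigma$-field of shift-invariant events of the decorated process. This variable has expectation $\frac12\widehat{\mathbb P}(A^\ell_0)>0$, so the speed is positive with positive probability. Since the speed is almost surely constant, it is positive almost surely.
\end{proof}

To produce separating cells we shall find a convenient separating set and enlarge it to a cell. Enlarging can destroy separation ($V$ itself does not separate), but not when the walk leaves the larger set for good.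

\begin{lemma}[Monotonicity]\label{lem:mon}
Let $W\subset W'\subset V$. If $W$ separates and the walk almost surely visits $W'$ only finitely often, then $W'$ separates.
\end{lemma}

\begin{proof}
After its last visit to $W'$, a walk stays in one component of $V\setminus W'$, and this component is contained in a component of $V\setminus W$. If two walks are eventually in different components of $V\setminus W$, their eventual components of $V\setminus W'$ are therefore different.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}, second assertion]
If a finite set $Q$ separates, then $Q\subset B(\rho,r)$ for some $r$, and $B(\rho,r)$ separates by transience and Lemma~\ref{lem:mon}. So there is an $r$ such that $B(\rho,r)$ separates with positive probability. The separating balls overlap, and we thin them out at random. Give the vertices independent labels, uniform on $[0,1]$. Select $v$ if $B(v,r)$ separates and $v$ has the smallest label among the vertices $w\in B(v,2r)$ for which $B(w,r)$ separates. If $v\ne w$ and $B(v,r)\cap B(w,r)\ne\emptyset$, then $d(v,w)\le2r$, and $v,w$ cannot both be selected, since each would have a smaller label than the other. Let the cells be the balls $B(v,r)$ of the selected vertices and the remaining vertices as singletons. This is a decoration and a partition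 into connected sets. If $B(\rho,r)$ separates, then $\rho$ is selected with conditional probability at least $1/|B(\rho,2r)|>0$, and then $K(\rho)=B(\rho,r)$ separates. The first assertion applies.
\end{proof}

\section{Wilson's algorithm on infinite graphs}\label{sec:wilson}

We need two random forests. One has finite trees that grow as a parameter $\epsilon$ tends to $0$; it will cut the map into finite pieces to which Euler's formula applies. The other, at $\epsilon=0$, supplies the rays. Both come from Wilson's algorithm, and the point to check is that their laws do not depend on the order in which the vertices are processed, so that they are decorations. In this section $G$ is a fixed graph.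

\subsection*{Loop erasure} A path is \emph{transient} if it visits each vertex finitely often. Let $X=(x_0,x_1,\dots)$ be a finite path or an infinite transient path. Its \emph{loop erasure} $\mathrm{LE}(X)=(u_0,u_1,\dots)$ is defined as follows: $u_0=x_0$; given $u_j$, let $s_j$ be the last time at which $X$ visits $u_j$; if $s_j$ is the final time of $X$, stop, and otherwise put $u_{j+1}=x_{s_j+1}$, joined to $u_j$ by the edge that $X$ follows after time $s_j$. This is the simple path obtained by erasing cycles in the order in which they are created. It ends at the endpoint of $X$ if $X$ is finite, and it is an infinite simple path (a \emph{ray}) otherwise. We write $X[a,b]$ for the part of $X$ between times $a$ and $b$.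

\begin{lemma}[Stabilization]\label{lem:LE}
Let $X$ be an infinite transient path and $Q$ a finite set of vertices. For all large $t$, the paths $\mathrm{LE}(X[0,t])$ and $\mathrm{LE}(X)$ contain the same vertices of $Q$ and leave each of them along the same edge.
\end{lemma}

\begin{proof}
The times $s_j$ increase strictly, so there is $k$ such that $X$ does not visit $Q$ after time $s_k$. Let $t>s_k$. For $j\le k$ the last visit of $X[0,t]$ to $u_j$ is still at time $s_j$, so $\mathrm{LE}(X[0,t])$ begins with $u_0,\dots,u_{k+1}$ and the same edges as $\mathrm{LE}(X)$. In both paths, the vertices after $u_k$ are visited by $X$ after time $s_k$, so they are not in $Q$.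
\end{proof}

\subsection*{The algorithm} Let $\epsilon\in[0,1)$, and assume that $G$ is transient if $\epsilon=0$. Enumerate $V=\{v_1,v_2,\dots\}$. Take independent walks $X^i$ from $v_i$ and independent \emph{killing times} $\zeta_i$ with $P(\zeta_i\ge t)=(1-\epsilon)^t$; thus the walk is killed with probability $\epsilon$ before each step, and $\zeta_i=\infty$ if $\epsilon=0$. Stop $X^i$ at the minimum $T_i$ of $\zeta_i$ and the first time at which it is on one of the branches $1,\dots,i-1$, and let the $i$-th \emph{branch} be $\mathrm{LE}(X^i[0,T_i])$, oriented along the walk. If $T_i=\zeta_i<\infty$ and $X^i_{T_i}$ is not on an earlier branch, this vertex is called a \emph{root}. The union of the branches is an oriented graph $F_\epsilon$ on $V$ in which a root has no out-edge and every other vertex has exactly one. The \emph{arrow} of $v$ is its out-edge, or the symbol $\dagger$ if $v$ is a root. Following the out-edges from a vertex on the $i$-th branch, one runs along that branch and then, if it ends on an earlier branch, along that one, and so on; this never revisits a vertex. So there is no directed cycle, and since no vertex has two out-edges there is no undirected cycle either: $F_\epsilon$ is a forest.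

For a finite set $\Lambda\subset V$, run the same algorithm on the vertices of $\Lambda$, stopping the walks also when they leave $\Lambda$. This is Wilson's algorithm for the finite Markov chain on $\Lambda\cup\{\dagger\}$ in which killing and leaving $\Lambda$ both lead to the absorbing state $\dagger$, which is reached almost surely because $G$ is infinite and connected. \emph{Wilson's theorem} states that the output, an assignment of one arrow to each $v\in\Lambda$ that creates no cycle, has probability proportional to the product of the transition probabilities of its arrows (here $\epsilon$ for $\dagger$ and $(1-\epsilon)/\deg(v)$ for an oriented edge leaving $v$). In particular its law does not depend on the order of the vertices.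

\begin{lemma}\label{lem:wilson}
The law of $F_\epsilon$ does not depend on the enumeration of $V$. Consequently $F_\epsilon$ is a decoration.
\end{lemma}

\begin{proof}
Fix finite sets $\Lambda_n\uparrow V$ and use the same walks and killing times for all $\Lambda_n$ and for $V$. We show by induction on $i$ that almost surely, for every finite $Q$ and all large $n$, the $i$-th branch in $\Lambda_n$ and the $i$-th branch in $V$ contain the same vertices of $Q$ and give them the same arrows. Let $T_i^n$ be the stopping time of $X^i$ in $\Lambda_n$. For any finite $t$, the range of $X^i[0,t]$ is finite; for large $n$ it lies in $\Lambda_n$, and by induction it meets the earlier branches in $\Lambda_n$ at the same vertices as the earlier branches in $V$. If $T_i<\infty$, take $t=T_i$: then $T_i^n=T_i$ for large $n$, and the two branches coincide. If $T_i=\infty$, then $\zeta_i=\infty$, so almost surely we are in the case $\epsilon=0$ and $X^i$ is a transient path. We get $T_i^n>t$ for large $n$, that is, $T_i^n\to\infty$, and Lemma~\ref{lem:LE} applies to $\mathrm{LE}(X^i[0,T_i^n])$.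

The arrows of $v_1,\dots,v_k$ are determined by the restrictions of the first $k$ branches to $\{v_1,\dots,v_k\}$. So the joint law of the arrows at any finite set is the limit of the corresponding laws in $\Lambda_n$, which do not depend on the order. An isomorphism $G\to G'$ carries the algorithm on $G$ to the algorithm on $G'$ with the image enumeration, which gives equivariance.
\end{proof}

\subsection*{The wired uniform spanning forest} For $G$ transient, $F=F_0$ is the oriented wired uniform spanning forest. There are no roots, so following the out-edges from $x$ gives a ray $R_x$. Let $T(x)$ be the tree of $F$ that contains $x$. Two rays that meet coincide from then on, so $R_x\cap R_y\ne\emptyset$ is an equivalence relation; it holds for the endpoints of every edge of $F$, and $R_x\subset T(x)$. Hence $T(x)=T(y)$ if and only if $R_x\cap R_y\ne\emptyset$. By Lemma~\ref{lem:wilson} we may choose the enumeration to suit the question. Starting with $x$ shows that $R_x$ has the law of the loop erasure of a walk from $x$. Starting with $x$ and then $x'$, either the walk from $x'$ hits $R_x$ and the rays merge, or it does not and $R_{x'}$ is its loop erasure, which is disjoint from $R_x$. Therefore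
\begin{equation}\label{eq:sametree}
\mathbb P\bigl(T(x)=T(x')\mid G\bigr)=\mathbb E\bigl[g_{R_x}(x')\mid G\bigr],\qquad\text{where } g_R(y)=P_y(\text{hit }R).
\end{equation}

\section{Negative curvature forces walks apart}\label{sec:int}

From now on $(M,\rho)$ is a planar map as in Theorem~\ref{thm:main}. This section contains the only use of hyperbolicity.

\begin{proposition}\label{prop:int}
If $(M,\rho)$ is hyperbolic, then almost surely $M$ is transient and, for all $x,y\in V$, independent walks from $x$ and $y$ almost surely have only finitely many common vertices.
\end{proposition}

The idea is that if walks always meet, then the finite trees of $F_\epsilon$ contain any given ball with high probability when $\epsilon$ is small. Each tree spans a finite planar map with positive total curvature by \eqref{eq:euler}, and the root cannot tell this finite map from $M$ by looking at a bounded neighborhood. Two ingredients are needed. The first is that Wilson's algorithm asks a walk to hit a loop erasure, not a full path. This is supplied by the following theorem.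

\begin{theorem}[Lyons, Peres and Schramm \cite{LPS}]\label{thm:LPS}
Let $X,Y$ be independent transient Markov chains on the same countable state space with the same transition probabilities. If the paths of $X$ and $Y$ almost surely have infinitely many intersections, then almost surely $\mathrm{LE}(X)$ and $Y$ have infinitely many intersections.
\end{theorem}

The second ingredient is that degrees of faces can be read off locally from the graph. The embedding gives, at each vertex $v$, the counterclockwise cyclic order of the oriented edges leaving $v$, called the \emph{rotation} at $v$. Identify an oriented edge $e$ leaving $v$ with the corner at $v$ on its left, between $e$ and its successor in the rotation. Let $\Phi(e)$ be the predecessor of the reversal of $e$ in the rotation at the head of $e$. Then $\Phi$ is a permutation of the oriented edges, and $e,\Phi(e),\Phi^2(e),\dots$ is the walk that keeps the face on its left. A face of a map that is not simply connected may be bordered by several orbits of $\Phi$: the line $\mathbb R\times\{1\}$ in the cylinder $\mathbb R\times S^1$, with vertices at the integers, has one face, with one orbit on each side of the line. This does not happen when an orbit is finite.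

\begin{lemma}\label{lem:face}
The degree of the face $f$ at the corner $e$ is the least $j\ge1$ with $\Phi^j(e)=e$, and is $\infty$ if there is no such $j$.
\end{lemma}

\begin{proof}
If the orbit of $e$ is infinite, the boundary walk is infinite and $\deg(f)=\infty$ by definition. Suppose that the orbit is finite; we must show that it contains every corner of $f$. Since the embedding is proper and the graph is locally finite, thin strips along the left sides of the edges of the orbit, joined through its corners, form an open annulus $\mathcal C\subset f$ whose closure in $S$ is the union of $\mathcal C$, the edges and vertices of the orbit, and a simple closed curve $\gamma\subset f$ parallel to the orbit. As $f$ is homeomorphic to the plane, the Jordan curve theorem splits $f\setminus\gamma$ into a component with compact closure in $f$ and another component $O$. The connected set $\mathcal C$ accumulates at points of $G$, so its closure in $f$ is not compact and $\mathcal C\subset O$. Moreover $\mathcal C$ is open, and it is closed in $f\setminus\gamma$ by the description of its closure. So $\mathcal C=O$. Hence $f$ approaches $G$ only through $\mathcal C$, and the orbit is the whole boundary walk of $f$.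
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:int}]
By ergodicity $M$ is almost surely recurrent or almost surely transient. Let $\mathrm{Int}$ be the event that the sets $\{X_n:n\ge0\}$ and $\{X_n:n\le0\}$ have infinitely many common vertices. The shift changes each set by at most one vertex, so $\mathrm{Int}$ is shift-invariant and $\widehat{\mathbb P}(\mathrm{Int})\in\{0,1\}$ by Lemma~\ref{lem:01}. Having infinitely many common vertices is a tail event for a pair of walks. So if $M$ is transient and $\widehat{\mathbb P}(\mathrm{Int})=0$, the proposition follows from \eqref{eq:tail}. Otherwise one of the following holds.
\begin{itemize}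
\item[(R)] $M$ is almost surely recurrent.
\item[(I)] $M$ is almost surely transient and $\widehat{\mathbb P}(\mathrm{Int})=1$; by \eqref{eq:tail}, independent walks from any two vertices almost surely have infinitely many common vertices.
\end{itemize}
We show that in either case $\mathbb E\kappa(\rho)\ge0$, which contradicts hyperbolicity. Let $\epsilon\in(0,1)$ and let $C_\epsilon(x)$ be the vertex set of the tree of $F_\epsilon$ that contains $x$.

\emph{The trees are finite.} Every branch is finite, so the out-edges from $v$ lead to a root $r(v)$ in finitely many steps. The map $r$ is constant along edges of $F_\epsilon$, so $C_\epsilon(x)\subset\{v:r(v)=r(x)\}$. Let each $v$ send mass $1$ to $r(v)$. By \eqref{eq:mtp} the expected mass into $\rho$ is $1$, so the mass into $\rho$, and hence into every vertex, is finite almost surely.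

\emph{The trees exhaust $M$.} We claim that $\mathbb P(y\in C_\epsilon(x)\mid M)\to1$ as $\epsilon\to0$, for all $x,y$. Run the algorithm first from $x$ and then from $y$, with walks $X,Y$ that do not depend on $\epsilon$ and killing times $\zeta_X,\zeta_Y$. It suffices to find almost surely finite times $s,t$, determined by $X$ and $Y$, such that $Y_t$ is on the first branch whenever $\zeta_X\ge s$. For then, on the event $\{\zeta_X\ge s,\ \zeta_Y\ge t\}$, the second walk stops on the first branch and $y\in C_\epsilon(x)$; this event has conditional probability $(1-\epsilon)^{s+t}\to1$ given $X,Y$, and bounded convergence gives the claim. In case (R), take $s=0$ and let $t$ be the hitting time of $x$ by $Y$. In case (I), Theorem~\ref{thm:LPS} gives a time $t$ with $Y_t\in\mathrm{LE}(X)$, and Lemma~\ref{lem:LE} with $Q=\{Y_t\}$ gives $s$ such that $Y_t\in\mathrm{LE}(X[0,s'])$ for all $s'\ge s$.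

\emph{The finite pieces have nonnegative average curvature.} For a vertex $v$, the subgraph of $M$ induced by $C_\epsilon(v)$ is a finite connected graph drawn in the sphere, with the rotations inherited from $M$. Let $\kappa_\epsilon(v)$ be the curvature of this finite map at $v$, given by \eqref{eq:curv}, with $\kappa_\epsilon(v)=2\pi$ if it has no edge. The sum of $\kappa_\epsilon$ over $C_\epsilon(\rho)$ is $4\pi$ by \eqref{eq:euler}, or $2\pi$ if there is no edge. Let each $v$ send the signed mass $\kappa_\epsilon(v)/|C_\epsilon(v)|$ to every vertex of $C_\epsilon(v)$. Since $|\kappa_\epsilon(\rho)|\le2\pi+\pi\deg(\rho)$ is integrable, we may apply \eqref{eq:mtp} to the positive and negative parts and subtract: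
\[\mathbb E\kappa_\epsilon(\rho)=\mathbb E\Bigl[\frac1{|C_\epsilon(\rho)|}\sum_{v\in C_\epsilon(\rho)}\kappa_\epsilon(v)\Bigr]\ge0 .\]

\emph{Passing to the limit.} Fix $k\ge1$ and let $E_\epsilon$ be the event $B(\rho,k+1)\subset C_\epsilon(\rho)$. The ball is finite, so $\mathbb P(E_\epsilon\mid M,\rho)\to1$ as $\epsilon\to0$. On $E_\epsilon$ the finite map contains every edge at every vertex of $B(\rho,k)$, so the two maps have the same rotations at these vertices; in particular they have the same corners at $\rho$. For $e$ leaving $\rho$ and $1\le j\le k$, the edge $\Phi^j(e)$ is obtained from $\Phi^{j-1}(e)$ by means of the rotation at a vertex of $B(\rho,j)$, so it is the same in both maps. By Lemma~\ref{lem:face}, the degrees of the face at $e$ in the two maps are either equal, or both larger than $k$; their reciprocals differ by at most $1/k$. By the second form of \eqref{eq:curv}, $|\kappa_\epsilon(\rho)-\kappa(\rho)|\le2\pi\deg(\rho)/k$ on $E_\epsilon$. Hence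
\[\mathbb E|\kappa_\epsilon(\rho)-\kappa(\rho)|\le\frac{2\pi}k\,\mathbb E\deg(\rho)+\mathbb E\bigl[(4\pi+2\pi\deg(\rho))\,\mathbb P(E_\epsilon^c\mid M,\rho)\bigr].\]
The last term tends to $0$ as $\epsilon\to0$ by dominated convergence. Therefore $\mathbb E\kappa(\rho)\ge-\frac{2\pi}k\mathbb E\deg(\rho)$ for every $k$.
\end{proof}

From now on $(M,\rho)$ is hyperbolic, until the parabolic case at the end of Section~\ref{sec:color}. Then $M$ is transient and the forest $F$ is defined. For a vertex $v$ and $r\ge0$ let
\[W_v^{(r)}=B(v,r)\cup\bigcup_{x\in B(v,r)}R_x ,\]
a connected set.

\begin{corollary}\label{cor:fin}
For almost every $(M,F)$, a walk independent of $F$, from any starting point, almost surely visits each ray $R_x$ and each set $W_v^{(r)}$ only finitely often.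
\end{corollary}

\begin{proof}
Given $M$, the ray $R_x$ has the law of a subset of the trace of a walk from $x$. By Proposition~\ref{prop:int} an independent walk meets this trace in finitely many vertices, and by transience it visits each of them finitely often. The set $W_v^{(r)}$ is the union of a finite set and finitely many rays.
\end{proof}

\section{A ball and two rays separate}\label{sec:planar}

If with positive probability some finite set separates, Theorem~\ref{thm:crit} already gives positive speed. So we assume from now on:
\begin{itemize}
\item[(B)] Almost surely no finite set of vertices separates.
\end{itemize}
By transience a walk is eventually in one component of $V\setminus Q$ for every finite $Q$. There are countably many finite sets $Q$, so (B) says that two independent walks almost surely have the following property: \emph{for every finite $Q$ simultaneously}, they are eventually in the same component of $V\setminus Q$. We may thus apply (B) to a finite set that depends on the walks.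

Take four independent walks and erase their loops. They give four disjoint rays $L_1,\dots,L_4$ that leave a ball $B$ in some cyclic order. If $S$ is the plane, one expects $B\cup L_1\cup L_3$ to split it with $L_2$ and $L_4$ on different sides. If $S$ is not simply connected, this may fail, as in Figure~\ref{fig:rays}; but then a finite set cuts $L_1$ off from $L_3$, which (B) forbids. The following lemma is the finite statement of planarity behind this alternative.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[fill=gray!20] (0,0) circle (0.7);
\node at (0,0) {$B$};
\draw[thick] (0,0.7) -- (0,1.9);
\draw (0,2.0) circle (0.09);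
\node[right] at (0,1.3) {$L_1$};
\draw[thick,->] (-0.7,0) -- (-3.3,0) node[below] {$L_2$};
\draw[thick,->] (0,-0.7) -- (0,-2.0) node[right] {$L_3$};
\draw[thick,->] (0.7,0) -- (3.3,0) node[below] {$L_4$};
\draw[thick,dashed] (-2.2,0) .. controls (-2.2,3.4) and (2.2,3.4) .. (2.2,0);
\node at (2.05,1.9) {$P$};
\end{tikzpicture}
\caption{Four disjoint rays leave a finite connected set $B$ in the cyclic order $L_1,L_2,L_3,L_4$. If the surface is not simply connected, $L_1$ may converge to a point of the sphere that is missing from the surface (small circle), and a finite path $P$ may join $L_2$ to $L_4$ without meeting $B\cup L_1\cup L_3$. Then every path from $L_1$ to $L_3$ meets the finite set formed by $B$, $P$ and the initial parts of $L_2$ and $L_4$.}\label{fig:rays}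
\end{figure}

\begin{lemma}\label{lem:planar}
Let $M$ be a planar map and $B\subset V$ finite and connected. Any four distinct edges, each joining $B$ to a vertex outside $B$, can be numbered $e_1,\dots,e_4$, with endpoints $o_i\notin B$, so that there are no disjoint connected sets $A,A'\subset V\setminus B$ with $o_1,o_3\in A$ and $o_2,o_4\in A'$.
\end{lemma}

\begin{proof}
Let $T$ be a spanning tree of the subgraph induced by $B$. Number the edges in the cyclic order in which they are met when one walks once around $T$, keeping $T$ on one side; this order depends only on the rotations at the vertices of $T$. Suppose that $A,A'$ exist. Choose a finite simple path $P_{13}$ in $A$ from $o_1$ to $o_3$ and a finite simple path $P_{24}$ in $A'$ from $o_2$ to $o_4$; either may be a single vertex. Let $H$ be the finite plane graph formed by $T$, the edges $e_i$ and the two paths. After a homeomorphism of the sphere its edges are polygonal. The $e_i$ are the only edges of $H$ outside $T$ that touch $T$, so a thin closed neighborhood of $T$ is a disc whose boundary circle meets $H$ in exactly one point $p_i$ of each $e_i$, and $p_1,p_2,p_3,p_4$ occur in this cyclic order on the circle. Add the $p_i$ as vertices and the four arcs of the circle as edges. In the resulting plane graph consider the five disjoint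 connected sets
\[T,\qquad\{p_1\}\cup P_{13},\qquad\{p_2\}\cup P_{24},\qquad\{p_3\},\qquad\{p_4\},\]
where the second and third are connected through the outer parts of $e_1$ and $e_2$. The inner parts of the $e_i$ join $T$ to the other four sets. The arcs join the sets of $p_1p_2$, $p_2p_3$, $p_3p_4$ and $p_4p_1$. The outer part of $e_3$ joins $p_3$ to $o_3\in P_{13}$, and the outer part of $e_4$ joins $p_4$ to $o_4\in P_{24}$. All ten pairs are joined, so contracting the five sets exhibits $K_5$ as a minor of a planar graph. This is impossible, since minors of planar graphs are planar and $K_5$ is not.
\end{proof}

\begin{proposition}\label{prop:W}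
Under \textup{(B)} there is an $r$ such that $W_\rho^{(r)}$ separates with positive probability.
\end{proposition}

\begin{proof}
Given $(M,\rho)$, let $X^1,\dots,X^4$ be independent walks from $\rho$, and let $\mathcal D_N$ be the event that the traces of $X^i[N,\infty)$, $i=1,\dots,4$, are pairwise disjoint. By Proposition~\ref{prop:int} almost surely finitely many vertices lie on two of the walks, and each is visited finitely often, so $\mathcal D_N$ holds for all large $N$ and $\mathbb P(\mathcal D_N\mid M,\rho)\to1$. Fix a deterministic $N$ such that $\mathbb P(\mathcal D_N\mid M,\rho)\ge\frac12$ on a set of rooted maps of positive probability. Fix $(M,\rho)$ in this set; all probabilities below are conditional on it. Write $\mathcal D=\mathcal D_N$, $B=B(\rho,N)$ and $L_i=\mathrm{LE}(X^i[N,\infty))$, a ray that starts at $X^i_N\in B$.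

\emph{Claim: almost surely on $\mathcal D$ there is a pair $\{j,k\}$ such that the two walks other than $X^j,X^k$ are eventually in different components of $V\setminus(B\cup L_j\cup L_k)$.}

Let $e_i$ be the edge by which $L_i$ leaves $B$ for the last time, $o_i$ its endpoint outside $B$, and $L_i^+$ the part of $L_i$ from $o_i$ on. On $\mathcal D$ the rays $L_i$ are pairwise disjoint, so the edges $e_i$ are distinct, and the sets $L_i^+$ are infinite, connected, pairwise disjoint and disjoint from $B$. Renumber the walks as in Lemma~\ref{lem:planar}. We show that $\{j,k\}=\{1,3\}$ works. We use one observation four times: if $Z$ is a set of vertices disjoint from $L_i^+$ that $X^i$ visits finitely often, then the component of $V\setminus Z$ in which $X^i$ eventually stays is the one containing $L_i^+$, because $L_i^+$ is connected and $X^i$ visits it infinitely often.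

Let $Z=B\cup L_1\cup L_3$. The walks $X^2$ and $X^4$ avoid $L_1\cup L_3$ from time $N$ on and visit $B$ finitely often, so their eventual components of $V\setminus Z$ are those containing $L_2^+$ and $L_4^+$. Suppose that these components coincide. Then there is a finite path $P$ in $V\setminus Z$ from $L_2^+$ to $L_4^+$. Let $A'$ be the union of $P$ with the segments of $L_2^+$ and $L_4^+$ from $o_2$ and $o_4$ to the endpoints of $P$. The set $A'$ is finite and connected, contains $o_2$ and $o_4$, and is disjoint from $Z$. Now let $Q=B\cup A'$, a finite set disjoint from $L_1^+$ and $L_3^+$. By (B), $X^1$ and $X^3$ are eventually in the same component $A$ of $V\setminus Q$, and by the observation $A\supset L_1^+\cup L_3^+$. Thus $A$ and $A'$ are disjoint connected subsets of $V\setminus B$ with $o_1,o_3\in A$ and $o_2,o_4\in A'$, contrary to Lemma~\ref{lem:planar}. This proves the claim.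

\emph{From loop erasures to the forest.} Return to the original numbering, and let $E_{jk}$ be the event that $\mathcal D$ occurs and the pair $\{j,k\}$ is as in the claim. The walks are independent and identically distributed, so the six events $E_{jk}$ have equal probability, and they cover $\mathcal D$ up to a null set. So $E_{12}$ has probability at least $\frac1{12}$. Since $B$ is finite, there are $a_1\ne a_2$ in $B$ such that $E_{12}$ has positive probability given $X^1_N=a_1$ and $X^2_N=a_2$. Under this conditioning, $X^1[N,\infty)$ and $X^2[N,\infty)$ are independent walks from $a_1$ and $a_2$, independent of $X^3,X^4$. Generate $F$ by Wilson's algorithm, starting from $a_1$ and then $a_2$ with these two walks and using new independent walks afterwards. Then $F$ has the correct law and is independent of $(X^3,X^4)$. On $\mathcal D$ the second walk never hits the first branch, so $R_{a_1}=L_1$ and $R_{a_2}=L_2$. Hence, with positive probability, $X^3$ and $X^4$ are eventually in different components of $V\setminus(B\cup R_{a_1}\cup R_{a_2})$. By Fubini's theorem, with positive probability over $F$ the set $B\cup R_{a_1}\cup R_{a_2}$ separates. It is contained in $W_\rho^{(N)}$, which then separates by Corollary~\ref{cor:fin} and Lemma~\ref{lem:mon}. Take $r=N$.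
\end{proof}

\section{Coloring the forest}\label{sec:color}

Fix $r$ as in Proposition~\ref{prop:W} and write $W_v=W_v^{(r)}$. The sets $W_v$ are not a partition, and the thinning used for finite balls is not available, since $W_v$ meets $W_w$ for the infinitely many $w$ that lie on it. The trees of $F$ do form a partition, but the separating set in the proof of Proposition~\ref{prop:W} contains the disjoint rays $R_{a_1},R_{a_2}$, which lie in different trees. So we merge trees at random.

Given $(M,F)$, color the trees of $F$ independently black or white with probability $\frac12$ each, and give each vertex the color of its tree. The \emph{cells} are the components of the set of black vertices and the components of the set of white vertices. The triple of forest, coloring and cells is a decoration, and the cells partition $V$ into connected sets. Only finitely many trees meet $W_\rho$, so with positive conditional probability $W_\rho$ is black and lies in the cell $K(\rho)$. To apply Lemma~\ref{lem:mon} we must know that the walk leaves $K(\rho)$ for good. This is a real constraint. The set of all vertices with the color of $X_0$ is visited infinitely often, by Poincar\'e recurrence for the stationary sequence of colors of the $X_n$, and a priori a single cell could be almost as large. The next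 lemma reduces the task to showing that the walk leaves the cell with positive probability.

\begin{lemma}\label{lem:dich}
Let $(G,\rho)$ be as in Section~\ref{sec:stat}, with a decoration that partitions $V$ into cells. Almost surely every cell $K$ is either \emph{recurrent}, meaning that $P_y(\text{visit }K\text{ infinitely often})=1$ for all $y$, or \emph{transient}, meaning that this probability is $0$ for all $y$.
\end{lemma}

\begin{proof}
Declare $i,j\in\mathbb Z$ equivalent if $K(X_i)=K(X_j)$, and let $[i]$ be the class of $i$. By Lemma~\ref{lem:stat} this random partition of $\mathbb Z$ is stationary. Let $J$ be the event that $[0]$ is infinite and $0=\min[0]$. The events $\{[0]\text{ is infinite},\ j=\min[0]\}$, $j\in\mathbb Z$, are disjoint, and shifting by $j$ turns the $j$-th one into $J\cap\{-j\in[0]\}$. So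
\[1\ge\sum_{j\in\mathbb Z}\widehat{\mathbb P}\bigl(J\cap\{-j\in[0]\}\bigr)=\widehat{\mathbb E}\bigl[\,|[0]|\,1_J\bigr],\]
and since $|[0]|=\infty$ on $J$, we get $\widehat{\mathbb P}(J)=0$. By stationarity, almost surely no infinite class has a minimum. Hence almost surely, if the forward walk visits $K(\rho)$ infinitely often, so does the backward walk. Given the decorated rooted graph these two events are independent with the same probability $a(\rho)$, where $a(x)=P_x(\text{visit }K(x)\text{ infinitely often})$. So $a(\rho)(1-a(\rho))=0$ almost surely, and then $a(x)\in\{0,1\}$ for all $x$ almost surely. Visiting $K$ infinitely often is a tail event, so \eqref{eq:tail} extends the value from a starting point $x\in K$ to all starting points.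
\end{proof}

A recurrent cell cannot fit on one side of a separating set. So we look for two separating sets $W_{X_0}$ and $W_{X_n}$ that use different trees, and color one black and the other white.

\begin{proof}[Proof of Theorem~\ref{thm:main}, hyperbolic case]
By the reduction in Section~\ref{sec:planar} we may assume (B). For an integer $\Delta\ge1$ let $\mathcal H_n$ be the event that all vertices of $B(X_n,r)$ have degree at most $\Delta$, and let $\mathcal G_n=\mathcal H_n\cap\{W_{X_n}\text{ separates}\}$. By Proposition~\ref{prop:W} and local finiteness we can fix $\Delta$ with $\delta:=\widehat{\mathbb P}(\mathcal G_0)>0$. On $\mathcal H_n$ we have $|B(X_n,j+1)|\le(\Delta+1)|B(X_n,j)|$ for $j<r$, so $|B(X_n,r)|\le b:=(\Delta+1)^r$. Let $\mathcal S_n$ be the event that some tree of $F$ meets both $B(X_0,r)$ and $B(X_n,r)$.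

\emph{Step 1: $\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_n\cap\mathcal S_n^c)>0$ for some $n$.} We show that $\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_n)$ does not tend to $0$, while $\widehat{\mathbb P}(\mathcal S_n\cap\mathcal H_0\cap\mathcal H_n)$ does. By the Cauchy--Schwarz inequality and stationarity,
\[\frac1{N^2}\sum_{i,j=1}^N\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_{|i-j|})=\widehat{\mathbb E}\Bigl[\Bigl(\frac1N\sum_{i=1}^N1_{\mathcal G_i}\Bigr)^2\Bigr]\ge\delta^2 .\]
If $\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_n)\le c$ for all $n\ge n_0$, the left side is at most $c+2n_0/N$, so $c\ge\delta^2$. Hence $\limsup_n\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_n)\ge\delta^2$.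

On $\mathcal H_n$, a walk from $X_n$ follows a given geodesic to $x'\in B(X_n,r)$ with probability at least $\Delta^{-r}$, so $g_R(x')\le\Delta^rg_R(X_n)$ for every set $R$. Given $M$, the forest $F$ is independent of the walk $X$, and $\mathcal H_0,\mathcal H_n$ are determined by $(M,X)$. A union bound and \eqref{eq:sametree} give, on $\mathcal H_n$,
\[\widehat{\mathbb P}(\mathcal S_n\mid M,X)\le\sum_{x\in B(X_0,r)}\ \sum_{x'\in B(X_n,r)}\widehat{\mathbb E}[g_{R_x}(x')\mid M,X]\le b\,\Delta^r\sum_{x\in B(X_0,r)}\widehat{\mathbb E}[g_{R_x}(X_n)\mid M,X],\]
and therefore
\[\widehat{\mathbb P}(\mathcal S_n\cap\mathcal H_0\cap\mathcal H_n)\le b\,\Delta^r\,\widehat{\mathbb E}\Bigl[1_{\mathcal H_0}\sum_{x\in B(X_0,r)}g_{R_x}(X_n)\Bigr].\]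
Now condition on $(M,F,X_0)$ instead. By the Markov property, the conditional expectation of $g_{R_x}(X_n)$ is the probability that the walk from $X_0$ visits $R_x$ at some time $\ge n$. As $n\to\infty$ this decreases to the probability of visiting $R_x$ infinitely often, which is $0$ by Corollary~\ref{cor:fin}. The sum is at most $b$ on $\mathcal H_0$, so the right side tends to $0$ by dominated convergence. Since $\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_n\cap\mathcal S_n^c)\ge\widehat{\mathbb P}(\mathcal G_0\cap\mathcal G_n)-\widehat{\mathbb P}(\mathcal S_n\cap\mathcal H_0\cap\mathcal H_n)$, Step 1 follows. Fix such an $n$.

\emph{Step 2: opposite colors.} On $\mathcal G_0\cap\mathcal G_n\cap\mathcal S_n^c$, which is determined by $(M,F,X)$, at most $b$ trees meet each of the two balls and no tree meets both. So with conditional probability at least $2^{-2b}$ all trees meeting $B(X_0,r)$ are black and all trees meeting $B(X_n,r)$ are white. Let $\mathcal E$ be the event, of positive probability, that all of this occurs. The set $W_v$ is contained in the union of the trees that meet $B(v,r)$. On $\mathcal E$, therefore, $W_{X_0}$ is black and $W_{X_n}$ is white. Since $W_{X_0}$ is connected and contains $X_0$,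
\[W_{X_0}\subset K(X_0)\qquad\text{and}\qquad K(X_0)\cap W_{X_n}=\emptyset .\]

\emph{Step 3: almost surely on $\mathcal E$ the cell $K(X_0)$ is transient.} The cell $K(X_0)$ is connected and disjoint from $W_{X_n}$, so it lies in a single component $U$ of $V\setminus W_{X_n}$. This is where it matters that the cells are components and not color classes. Since $W_{X_n}$ separates, there is a component $U'\ne U$ of $V\setminus W_{X_n}$ such that a new independent walk is eventually in $U'$ with positive probability, and then it visits $K(X_0)$ finitely often. So $K(X_0)$ is not recurrent, and Lemma~\ref{lem:dich} applies.

\emph{Step 4: conclusion.} Almost surely on $\mathcal E$, the set $W_{X_0}$ separates, it is contained in $K(X_0)$, and $K(X_0)$ is transient. By Lemma~\ref{lem:mon}, $K(X_0)=K(\rho)$ separates. So the cell of $\rho$ separates with positive probability, and Theorem~\ref{thm:crit} gives positive speed almost surely.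
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parabolic case]
Fact (i) says that $\widehat{\mathbb E}[d(\rho,X_n)^2]\le Cn$. By Fatou's lemma,
\[\widehat{\mathbb E}\Bigl[\lim_n\frac{d(\rho,X_n)^2}{n^2}\Bigr]\le\liminf_n\frac Cn=0,\]
so the speed is $0$ almost surely.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

\emph{Hyperbolicity} was used only through the conclusion of Proposition~\ref{prop:int}. So let $(M,\rho)$ be as in the first sentence of Theorem~\ref{thm:main}, and suppose that it is almost surely transient and that independent walks almost surely have finitely many common vertices. Then the speed is positive almost surely.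

\emph{Planarity} was used in Proposition~\ref{prop:int}, through Euler's formula, and in Lemma~\ref{lem:planar}. By fact (iii) it cannot be dropped altogether.

\emph{Growth} never entered, because sizes of balls are needed only on events of positive probability: the bound $\Delta$ in Section~\ref{sec:color} is imposed on two balls of fixed radius, and the ergodic theorem converts any positive probability into a positive density of cuts.

\emph{Finite expected degree} makes $\widehat{\mathbb P}$ a probability measure and dominates the curvature in the proof of Proposition~\ref{prop:int}.

\emph{Unimodularity} is needed in both theorems. Three rays glued at a root $\rho$ form a planar map with $\kappa(\rho)=-\pi$ on which $d(\rho,X_n)$ is a reflected simple random walk, so the speed is $0$. Two copies of $\mathbb Z^3$ joined by one edge form a transient graph in which an endpoint of that edge separates; the speed is $0$, because the walk eventually moves as a simple random walk in one copy. In this graph the cut occurs once, whereas stationarity forces a cut that occurs with positive probability to recur with positive density.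

\emph{Ergodicity} is needed for the almost sure statement. The random map that is the square lattice or the $3$-regular tree with probability $\frac12$ each is unimodular with $\mathbb E\kappa(\rho)=-\frac\pi2$, and its speed is $0$ with probability $\frac12$.

\begin{thebibliography}{9}

\bibitem{AHNR}
O.~Angel, T.~Hutchcroft, A.~Nachmias, and G.~Ray,
\emph{Hyperbolic and Parabolic Unimodular Random Maps},
arXiv:1612.08693 (2016).

\bibitem{LPS}
Lyons, Peres, and Schramm,
\emph{Markov chain intersections and the loop-erased walk},
Ann. IHP Probab. Statist. \textbf{39} (2003).

\end{thebibliography}
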